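\title{The second chain characteristic polynomial of a matroid need not have log-concave coefficients}

\begin{abstract}
For a matroid $M$ of rank $r$ on a ground set $E$, let
$\chi^2_M(t,t)=\sum_{A\subseteq B\subseteq E}(-1)^{|A|+|B|}t^{2r-\mathrm{rk}(A)-\mathrm{rk}(B)}=\sum_i c_it^i$.
We disprove the conjecture that $(c_i)$ is log-concave for every matroid. For each prime power $q$ we construct a simple matroid of rank $4$ on $q^4+q^2$ elements and compute $c_1,c_2,c_3$ exactly; for $q\ge 27$ they satisfy $c_2^2<c_1c_3$. Log-concavity holds for all matroids of rank at most $3$, and in every rank $r\ge 4$ the ratio $c_1c_3/c_2^2$ is unbounded.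
\end{abstract}

\section{Introduction}

A \emph{matroid} is a pair $M=(E,\mathrm{rk})$, where $E$ is a finite set and $\mathrm{rk}\colon 2^E\to\mathbb N$ satisfies $\mathrm{rk}(\emptyset)=0$; $\mathrm{rk}(\{e\})\in\{0,1\}$ for $e\in E$; $\mathrm{rk}(A)\le\mathrm{rk}(B)$ for $A\subseteq B$; and the submodular inequality $\mathrm{rk}(A\cap B)+\mathrm{rk}(A\cup B)\le\mathrm{rk}(A)+\mathrm{rk}(B)$. The rank of $M$ is $r=\mathrm{rk}(E)$, and $M$ is \emph{simple} if $\mathrm{rk}(A)=|A|$ whenever $|A|\le 2$. The characteristic polynomial
\[
\chi_M(t)=\sum_{A\subseteq E}(-1)^{|A|}t^{\,r-\mathrm{rk}(A)}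
\]
is a signed count of the subsets of $E$ by corank. Replacing subsets by chains of $k$ subsets gives the \emph{$k$-th chain characteristic polynomial}
\[
\chi^k_M(t_1,\dots,t_k)=\sum_{A_1\subseteq\cdots\subseteq A_k\subseteq E}(-1)^{|A_1|+\cdots+|A_k|}\prod_{i=1}^k t_i^{\,r-\mathrm{rk}(A_i)},
\]
so that $\chi^1_M=\chi_M$. This paper concerns the coefficients of
\[
\chi^2_M(t,t)=\sum_{A\subseteq B\subseteq E}(-1)^{|A|+|B|}\,t^{\,2r-\mathrm{rk}(A)-\mathrm{rk}(B)}=\sum_{i=0}^{2r}c_it^i .
\]
For example, let $U_{1,1}$ be the matroid with a single element $e$, of rank $1$. The chains $\emptyset\subseteq\emptyset$, $\emptyset\subseteq\{e\}$ and $\{e\}\subseteq\{e\}$ give $\chi^2_{U_{1,1}}(t,t)=t^2-t+1$.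

A sequence $(c_i)$ is \emph{log-concave} if $c_i^2\ge c_{i-1}c_{i+1}$ for all $i$; we set $c_i=0$ for $i<0$ and $i>2r$, so the inequalities at $i=0$ and $i=2r$ are automatic. It is known that the coefficients of $\chi^1_M(t)$ are log-concave for every matroid, and that this fails for $\chi^3_M(t,t,t)$: the cycle matroid of $K_4$ has
\[
\chi^3(t,t,t)=t^9-6t^8+17t^7-30t^6+37t^5-37t^4+30t^3-17t^2+11t-6,
\]
and $17^2<30\cdot 11$. The case $k=2$ lies between these two, and it is the subject of the following conjecture, posed in \cite{LWW}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every matroid $M$, the coefficients of $\chi^2_M(t,t)$ form a log-concave sequence.}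
\medskip

There are good reasons to expect this. The polynomial $\chi^2_M(t,t)$ is a sum of shifted characteristic polynomials, each with log-concave coefficients (Remark~\ref{rem:contraction}), and the conjecture does hold in rank at most $3$, in particular for $K_4$. It fails from rank $4$ on.

\begin{theorem}\label{thm:A}
For every prime power $q$ there is a simple matroid $M_q$ of rank $4$ on $q^4+q^2$ elements such that the coefficients $c_i$ of $\chi^2_{M_q}(t,t)$ satisfy
\begin{align*}
-c_1&=\tfrac12q^8+\tfrac53q^6+2q^5+\tfrac32q^4+q^3+\tfrac43q^2,\\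
c_2&=4q^8+3q^7+\tfrac{11}3q^6+5q^5+\tfrac12q^4+q^3+\tfrac{17}6q^2,\\
-c_3&=q^9+8q^8+6q^7+q^6+3q^5-2q^4+q^3+4q^2 .
\end{align*}
For every prime power $q\ge 27$ we have $c_2^2<c_1c_3$, so the conjecture is false.
\end{theorem}

For $q=27$ this is a matroid on $27^4+27^2=532170$ elements.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For every matroid of rank at most $3$ the coefficients of $\chi^2_M(t,t)$ are log-concave.
\item[(2)] For every $r\ge 4$ there are matroids of rank $r$ with $c_2^2<c_1c_3$; moreover $c_1c_3/c_2^2$ is unbounded in each such rank.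
\item[(3)] The inequalities $c_1^2\ge c_0c_2$ and $c_{2r-1}^2\ge c_{2r}c_{2r-2}$ hold for every matroid of rank $r\ge 2$. So $i=2$ is the smallest index at which log-concavity can fail.
\end{enumerate}
\end{theorem}

Section~\ref{sec:mobius} turns the $c_i$ into counts of flats and incidences, and Section~\ref{sec:low} uses these counts to prove parts (1) and (3) of Theorem~\ref{thm:B}. Section~\ref{sec:shape} explains what a matroid of rank $4$ with large $c_1c_3/c_2^2$ has to look like. The matroid $M_q$ is built in Section~\ref{sec:construction} and its flats are counted in Section~\ref{sec:counting}; Section~\ref{sec:higher} passes to higher rank.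

\section{The coefficients as sums of M\"obius values}\label{sec:mobius}

We recall the standard facts about flats; see \cite[Ch.~1]{Oxley}. The \emph{closure} of $S\subseteq E$ is $\mathrm{cl}(S)=\{e\in E:\mathrm{rk}(S\cup\{e\})=\mathrm{rk}(S)\}$, and $S$ is a \emph{flat} if $\mathrm{cl}(S)=S$. The set $\mathrm{cl}(S)$ is the smallest flat containing $S$, and it has the same rank as $S$. The flats form a lattice under inclusion, with least element $\mathrm{cl}(\emptyset)$, the only flat of rank $0$, and greatest element $E$, the only flat of rank $r$. If $F$ is a flat and $e\notin F$, then $\mathrm{cl}(F\cup\{e\})$ has rank $\mathrm{rk}(F)+1$. A flat $G$ covers a flat $F$ exactly when $F\subseteq G$ and $\mathrm{rk}(G)=\mathrm{rk}(F)+1$, so every maximal chain in an interval $[F,G]$ of the lattice has length $\mathrm{rk}(G)-\mathrm{rk}(F)$. The \emph{atoms} of $[F,G]$ are its elements that cover $F$, and its \emph{coatoms} are those covered by $G$. Flats of rank $r-1$ are \emph{hyperplanes}. The \emph{M\"obius function} is defined for flats $F\subseteq G$ by the recursion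
\[
\mu(F,F)=1,\qquad \sum_{F\subseteq G'\subseteq G}\mu(F,G')=0\quad\text{for }F\subsetneq G,
\]
where $G'$ runs over flats.

The sum that defines $\chi^2_M(t,t)$ has $3^{|E|}$ terms and heavy cancellation. Carrying out the cancellation leaves a sum over pairs of flats.

\begin{proposition}\label{prop:formula}
For every matroid $M$ of rank $r$,
\begin{equation}\label{eq:formula}
\chi^2_M(t,t)=\sum_{F\subseteq G}\mu(F,G)\,t^{\,2r-\mathrm{rk}(F)-\mathrm{rk}(G)},\qquad
c_i=\sum_{\substack{F\subseteq G\\ \mathrm{rk}(F)+\mathrm{rk}(G)=2r-i}}\mu(F,G),
\end{equation}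
where $F$ and $G$ run over flats. In particular $\chi^2_M(t,t)$ depends only on the lattice of flats.
\end{proposition}

\begin{proof}
Write $B=A\sqcup C$, so that $(-1)^{|A|+|B|}=(-1)^{|C|}$ and
\[
\chi^2_M(t,t)=\sum_{A\subseteq E}t^{\,r-\mathrm{rk}(A)}S_A,\qquad
S_A=\sum_{C\subseteq E\setminus A}(-1)^{|C|}\,t^{\,r-\mathrm{rk}(A\cup C)} .
\]
Suppose that $A$ is not a flat, and fix $e\in\mathrm{cl}(A)\setminus A$. If $e\notin C$, submodularity applied to $A\cup C$ and $A\cup\{e\}$ gives $\mathrm{rk}(A\cup C\cup\{e\})\le\mathrm{rk}(A\cup C)$, so the terms of $C$ and $C\cup\{e\}$ cancel. Hence $S_A=0$.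

Now let $A=F$ be a flat, and group the sets $C$ by the flat $\mathrm{cl}(F\cup C)$: for a flat $G\supseteq F$ let $\nu(G)$ be the sum of $(-1)^{|C|}$ over all $C\subseteq E\setminus F$ with $\mathrm{cl}(F\cup C)=G$. Then $S_F=\sum_{G\supseteq F}\nu(G)\,t^{\,r-\mathrm{rk}(G)}$. Since $\mathrm{cl}(F\cup C)\subseteq G$ if and only if $C\subseteq G\setminus F$,
\[
\sum_{F\subseteq G'\subseteq G}\nu(G')=\sum_{C\subseteq G\setminus F}(-1)^{|C|},
\]
which is $1$ for $G=F$ and $0$ otherwise. This is the recursion for $\mu(F,\cdot)$, so $\nu(G)=\mu(F,G)$.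
\end{proof}

\begin{remark}\label{rem:contraction}
The contraction $M/F$ is the matroid on $E\setminus F$ with rank function $C\mapsto\mathrm{rk}(F\cup C)-\mathrm{rk}(F)$. By definition $S_F=\chi_{M/F}(t)$, so the proof gives $\chi^2_M(t,t)=\sum_F t^{\,r-\mathrm{rk}(F)}\chi_{M/F}(t)$. Each summand has log-concave coefficients, but log-concavity is not preserved by sums: $(4,1,0)+(0,1,4)=(4,2,4)$.
\end{remark}

The coefficients we need involve only intervals of length at most $3$.

\begin{lemma}\label{lem:short}
Let $F\subseteq G$ be flats.
\begin{enumerate}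
\item[(a)] If $[F,G]$ has length $1$, then $\mu(F,G)=-1$.
\item[(b)] If $[F,G]$ has length $2$ and $k$ atoms, then $k\ge2$ and $\mu(F,G)=k-1$.
\item[(c)] If $[F,G]$ has length $3$, with $n$ atoms, $L$ coatoms and $I$ pairs consisting of an atom contained in a coatom, then $\mu(F,G)=-(I-L-n+1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The recursion reads $1+\mu=0$ in (a) and $1-k+\mu=0$ in (b). In (c) a coatom containing $k$ atoms contributes $k-1$, the coatoms together contribute $I-L$, and so $1-n+(I-L)+\mu=0$. For $k\ge2$ in (b), take $e\in G\setminus F$ and the atom $H=\mathrm{cl}(F\cup\{e\})$. It has smaller rank than $G$, so there is $e'\in G\setminus H$, and $\mathrm{cl}(F\cup\{e'\})$ is a second atom.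
\end{proof}

\begin{corollary}\label{cor:low}
Let $r\ge2$. Let $h$ be the number of hyperplanes, $N$ the number of flats of rank $r-2$, and $I$ the number of pairs consisting of a flat of rank $r-2$ contained in a hyperplane. For a flat $Z$ of rank $r-3$ let $h_Z,N_Z,I_Z$ be the same numbers counted among the flats that contain $Z$. Then
\[
c_0=1,\qquad c_1=-h,\qquad c_2=(I-N)+h,
\]
and for $r\ge3$,
\[
-c_3=I+\sum_{\mathrm{rk}(Z)=r-3}(I_Z-h_Z-N_Z+1).
\]
\end{corollary}

\begin{proof}
In \eqref{eq:formula} the coefficient $c_i$ collects the pairs $F\subseteq G$ whose coranks $r-\mathrm{rk}(F)\ge r-\mathrm{rk}(G)$ add up to $i$. For $i=0$ and $i=1$ the coranks are $(0,0)$ and $(1,0)$. For $i=2$, the coranks $(2,0)$ contribute $I-N$ by Lemma~\ref{lem:short}(b), and the coranks $(1,1)$ force $F=G$ and contribute $h$. For $i=3$, the coranks $(2,1)$ contribute $-I$, and the coranks $(3,0)$ contribute $\mu(Z,E)$ for each $Z$, where $[Z,E]$ has $N_Z$ atoms and $h_Z$ coatoms.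
\end{proof}

\section{The two ends of the sequence, and rank at most three}\label{sec:low}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
For a flat $F$ of rank $r-2$ let $h_F$ be the number of hyperplanes containing it. The intersection of two distinct hyperplanes is a flat of rank at most $r-2$, so the two contain at most one common flat of rank $r-2$. Counting pairs of hyperplanes gives $\sum_F\binom{h_F}2\le\binom h2$. Since $\binom m2-(m-1)=\frac12(m-1)(m-2)\ge0$ for every integer $m$, Corollary~\ref{cor:low} yields
\[
c_0c_2=h+\sum_{F}(h_F-1)\le h+\binom h2=\frac{h(h+1)}2\le h^2=c_1^2 .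
\]
At the other end let $n$ be the number of flats of rank $1$, and let $k_G$ be the number of them in a flat $G$ of rank $2$. The rank pairs $(0,0)$; $(0,1)$; $(0,2)$ and $(1,1)$ in \eqref{eq:formula} give $c_{2r}=1$, $c_{2r-1}=-n$ and $c_{2r-2}=n+\sum_G(k_G-1)$. Two distinct flats of rank $1$ lie in only one flat of rank $2$, the closure of their union, so $\sum_G\binom{k_G}2\le\binom n2$ and $c_{2r}c_{2r-2}\le n+\binom n2\le n^2=c_{2r-1}^2$.

Finally, log-concavity cannot fail at $i=0$, and it cannot fail at $i=1$ either: in rank $1$ the polynomial is $t^2-t+1$, because the lattice of flats is that of $U_{1,1}$, and in rank $0$ it is $1$.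
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Put $a_i=(-1)^ic_i$; then $c_i^2-c_{i-1}c_{i+1}=a_i^2-a_{i-1}a_{i+1}$. Ranks $0$ and $1$ were just treated, and by part (3) only the indices $2\le i\le 2r-2$ remain.

In rank $2$, with $n\ge2$ flats of rank $1$, formula \eqref{eq:formula} gives $(a_0,\dots,a_4)=(1,n,2n-1,n,1)$, and $(2n-1)^2\ge n^2$.

In rank $3$ call the flats of rank $1$ and $2$ points and lines, and let there be $n$ points, $L$ lines and $I$ incident point--line pairs. Corollary~\ref{cor:low} gives $a_0,\dots,a_3$, the only flat $Z$ of rank $0$ contributing $I-L-n+1$ to $a_3$, and the proof of part (3) gives $a_4,a_5,a_6$: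
\[
(a_0,\dots,a_6)=\bigl(1,\ L,\ I-n+L,\ 2I-L-n+1,\ I-L+n,\ n,\ 1\bigr).
\]
By Lemma~\ref{lem:short}(b) every line contains at least two points and every point lies on at least two lines. Thus $I\ge2L$ and $I\ge 2n$, hence also $I\ge L+n$. For $i=2$ the terms $\pm2IL$ cancel, and $I-n\ge n$ gives
\[
a_2^2-a_1a_3=(I-n)^2+2L^2-nL-L\ge(n^2-nL+L^2)+(L^2-L)\ge0 .
\]
For $i=3$ we have $a_2a_4=I^2-(L-n)^2\le I^2$, while $a_3=I+(I-L-n)+1\ge I+1$. For $i=4$ the terms $\pm2In$ cancel, and $I-L\ge L$ gives
\[
a_4^2-a_3a_5=(I-L)^2+2n^2-nL-n\ge(L^2-nL+n^2)+(n^2-n)\ge0 .\qedhere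
\]
\end{proof}

\begin{example}
The cycle matroid of $K_4$ has rank $3$. Its points are the $6$ edges, and its lines are the $4$ triangles and the $3$ pairs of disjoint edges, so $n=6$, $L=7$, $I=4\cdot3+3\cdot2=18$, and
$\chi^2(t,t)=t^6-6t^5+17t^4-24t^3+19t^2-7t+1$.
\end{example}

\section{The shape of a counterexample in rank four}\label{sec:shape}

This section motivates the construction; the later proofs do not depend on it. In rank $4$ the flats of rank $1,2,3$ are called \emph{points, lines, planes}. So $h$ counts planes, $N$ counts lines, $I$ counts incident line--plane pairs, and the flats $Z$ of Corollary~\ref{cor:low} are the points. Let $\Phi=\sum_Z I_Z$ be the number of \emph{flags}, that is, triples of a point on a line in a plane.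

Every line lies in at least two planes, so $N\le I/2$ and $c_2\ge I/2$. Every line has at least two points, so $I\le\Phi/2$, and $N_Z\ge1$ gives $-c_3\le I+\Phi\le\frac32\Phi$. Therefore
\begin{equation}\label{eq:heuristic}
\frac{c_1c_3}{c_2^2}\le 6\cdot\frac{\Phi/I}{I/h}.
\end{equation}
Here $\Phi/I$ is the average number of points on a line, taken over incident line--plane pairs, and $I/h$ is the average number of lines in a plane. Inside one plane the comparison goes the wrong way. If a plane contains a line with $s$ points, then joining a point off that line to each of its points gives $s$ further lines, so the plane has more than $s$ lines. If all planes have the same number $\lambda$ of lines, then $\Phi/I<\lambda=I/h$ and the ratio in \eqref{eq:heuristic} is below $6$. A large ratio needs planes of very different sizes: large planes with long lines, which carry a positive share of $I$ and make $\Phi/I$ large, and far more numerous small planes, which make $I/h$ small. The smallest planes are triangles, with three points and three lines.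

For the large planes take the points, affine lines and affine planes of $X=\mathbb F_q^4$, with $X$ itself as the flat of rank $4$. There are about $q^6$ planes, each with $q^2+q$ lines of $q$ points, so $I\approx q^8$ and $\Phi\approx q^9$. To bring $I/h$ down to a constant we need on the order of $q^8$ triangles. A set $Y$ of $m$ new points can supply $\binom m2q^4$ triangles $\{y,y',x\}$ with $x\in X$, so $m$ should be of order $q^2$.

The difficulty is that every new point $y$ must also span a plane with every affine line $\ell$. If the new points are in general position, this plane is $\ell\cup\{y\}$, with $q+1$ lines and $3q$ flags. There are about $q^6$ affine lines, so $m=q^2$ produces about $q^8$ such planes. Now $h=O(q^8)$ and $\Phi=O(q^9)$, but $I\ge q^9$, and \eqref{eq:heuristic} bounds the ratio by $O(1/q)$.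

The remedy is to place $y$ on planes that already exist, so that $\ell$ and $y$ span an affine plane with $y$ added. Suppose $y$ is placed on all affine planes whose direction spaces belong to a family $\mathcal S_y$ of $2$-dimensional subspaces of $X$. Each affine line should lie in exactly one of these planes, so the members of $\mathcal S_y$ should partition the nonzero vectors; such a family is called a \emph{spread}. (This is why $X$ has dimension $4$ and not $3$, where any two $2$-dimensional subspaces meet nontrivially.) The families $\mathcal S_y$ and $\mathcal S_{y'}$ should be disjoint, since the translates of a common member would cover $X$ by planes through $y$ and $y'$ and leave no triangle $\{y,y',x\}$. A spread has $(q^4-1)/(q^2-1)=q^2+1$ members, out of $(q^2+1)(q^2+q+1)$ subspaces, so there is room for at most $q^2+q+1$ disjoint spreads, which is the order we need. We use a slightly weaker structure that linear algebra supplies directly: $q^2$ disjoint families, each of which partitions the vectors outside one fixed $2$-dimensional subspace $W$. Only the $q^3(q+1)$ affine lines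 with direction in $W$ are then joined to the new points in general position, at a cost of order $q^3\cdot q\cdot q^2\cdot q=q^7$ in $I$, which is negligible.

\section{The matroid $M_q$}\label{sec:construction}

\subsection{Disjoint partial spreads}

Let $\mathbb F=\mathbb F_q$, $V=\mathbb F^2$, $X=V\times V$ and $W=\{0\}\times V$. An affine line or affine plane of $X$ is a coset $x+D$ of a linear subspace $D$ of dimension $1$ or $2$, its \emph{direction space}. For a matrix $T\in M_2(\mathbb F)$ and $b\in V$ let
\[
P_{T,b}=\{(u,Tu+b):u\in V\}.
\]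
A $2$-dimensional subspace $D$ with $D\cap W=0$ projects isomorphically onto the first factor $V$, so it is the graph $P_{T,0}$ of a unique $T$; a coset of it is $P_{T,b}$, where $(0,b)$ is its only point in $W$. Hence the affine planes whose direction space meets $W$ only in $0$ are exactly the $P_{T,b}$, and $(T,b)$ is determined by the plane.

Two graphs $P_{T,0}$ and $P_{T',0}$ meet only in $0$ exactly when $T-T'$ is invertible, so we want a large additive group of matrices whose nonzero elements are invertible. Fix an $\mathbb F$-basis of $\mathbb F_{q^2}$, and let $K\subset M_2(\mathbb F)$ be the set of matrices of the maps $z\mapsto\alpha z$, $\alpha\in\mathbb F_{q^2}$. Then $K$ is an additive subgroup of order $q^2$, and its nonzero elements are invertible. Let $Y=M_2(\mathbb F)/K$ be the set of additive cosets $T+K$, so $|Y|=q^4/q^2=q^2$. The elements of $Y$ are the new points, and $y\in Y$ corresponds to the family of graphs $P_{T,0}$ with $T\in y$. These families are disjoint because cosets are, and the next lemma says that each of them partitions $X\setminus W$.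

\begin{lemma}\label{lem:spread}
Let $y\in Y$ and $u,w\in V$ with $u\ne0$. There is exactly one $T\in y$ with $Tu=w$.
\end{lemma}

\begin{proof}
Write $y=T_0+K$; we must solve $ku=w-T_0u$ for $k\in K$. The additive map $K\to V$, $k\mapsto ku$, is injective because nonzero elements of $K$ are invertible, and it is bijective because $|K|=q^2=|V|$.
\end{proof}

This lemma is the only place where the properties of $K$ enter. Invertibility gives uniqueness: if some nonzero $k\in K$ had $ku=0$ with $u\neq0$, two planes through $y$ would contain the same affine line. The order $q^2$ gives existence.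

\begin{example}
Let $q=2$ and $K=\{0,1,R,R^2\}$, where $1$ is the identity matrix, $R=\left(\begin{smallmatrix}0&1\\1&1\end{smallmatrix}\right)$ and $R^2=R+1=\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$. The first columns of these four matrices are $0$, $e_1$, $e_2$, $e_1+e_2$, each vector of $V$ once, so the four matrices with first column $0$ represent the four cosets. Each coset gives four graphs with three nonzero vectors each, and these are the $12$ vectors of $X\setminus W$. Take $y=T_0+K$ with $T_0=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$ and the affine line $\ell=\{(0,0),(e_2,0)\}$. We need $T=T_0+k$ with $Te_2=0$, that is, $ke_2=e_1$. The second columns of $0,1,R,R^2$ are $0$, $e_2$, $e_1+e_2$, $e_1$, so $k=R^2$ and $T=\left(\begin{smallmatrix}1&0\\1&0\end{smallmatrix}\right)$. In $M_2$ the line $\ell$ and the point $y$ will span the plane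
\[
P_{T,0}\cup\{y\}=\{(0,0),\ (e_2,0),\ (e_1,e_1+e_2),\ (e_1+e_2,e_1+e_2),\ y\},
\]
and no new plane $\ell\cup\{y\}$ is needed.
\end{example}

\subsection{The flats}

Let $E=X\sqcup Y$. In what follows $x\in X$, and $y,y',y''$ are distinct elements of $Y$. Define $\mathcal F=\mathcal F_0\cup\dots\cup\mathcal F_4$ as follows: $\mathcal F_0=\{\emptyset\}$; $\mathcal F_1$ consists of the singletons; $\mathcal F_4=\{E\}$; the members of $\mathcal F_2$, the \emph{lines}, are the affine lines of $X$, the pairs $\{y,x\}$ and the pairs $\{y,y'\}$; and the members of $\mathcal F_3$, the \emph{planes}, are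
\begin{enumerate}
\item[(i)] the sets $P_{T,b}\cup\{T+K\}$;
\item[(ii)] the affine planes of $X$ whose direction space meets $W$ nontrivially;
\item[(iii)] the sets $\ell\cup\{y\}$, where $\ell$ is an affine line with direction space in $W$;
\item[(iv)] the triangles $\{y,y',x\}$;
\item[(v)] the triangles $\{y,y',y''\}$.
\end{enumerate}
Each affine plane of $X$ is the intersection with $X$ of exactly one plane of type (i) or (ii).

To recognize $\mathcal F$ as a lattice of flats we use the flat axioms \cite[Ch.~1]{Oxley}: a family $\mathcal F$ of subsets of a finite set $E$ is the family of flats of a matroid on $E$ if and only if (F1) $E\in\mathcal F$; (F2) $\mathcal F$ is closed under intersection; and (F3) for each $H\in\mathcal F$, the sets $G\setminus H$ partition $E\setminus H$ as $G$ runs over the minimal members of $\mathcal F$ that properly contain $H$. Checking (F2) directly means intersecting planes of all pairs of types. The following criterion replaces this by a check of one-point extensions.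

\begin{lemma}\label{lem:criterion}
Let $\mathcal F_0=\{\emptyset\},\mathcal F_1,\dots,\mathcal F_r=\{E\}$ be pairwise disjoint families of subsets of a finite set $E$, with union $\mathcal F$. Suppose that
\begin{enumerate}
\item[(a)] for $H\in\mathcal F_i$ with $i<r$ and $e\in E\setminus H$, exactly one member $H\vee e$ of $\mathcal F_{i+1}$ contains $H\cup\{e\}$;
\item[(b)] if $H,F\in\mathcal F$, $H\subsetneq F$ and $e\in F\setminus H$, then $H\vee e\subseteq F$.
\end{enumerate}
Then $\mathcal F$ is the family of flats of a matroid of rank $r$, and $\mathcal F_i$ consists of the flats of rank $i$.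
\end{lemma}

\begin{proof}
Call $i$ the level of the members of $\mathcal F_i$. Axiom (F1) holds by assumption. For (F2) let $F,G\in\mathcal F$, and among the members of $\mathcal F$ contained in $F\cap G$, which include $\emptyset$, choose $H$ of largest level. If there were $e\in(F\cap G)\setminus H$, then $H\vee e\subseteq F\cap G$ by (b), and $H\vee e$ has larger level. So $F\cap G=H$.

For (F3) let $H\in\mathcal F_i$ with $i<r$. By (b), every member of $\mathcal F$ properly containing $H$ contains some $H\vee e$. Conversely, let $G\in\mathcal F_{i+1}$ contain $H$; then $G\ne H$ by disjointness. If $H\subsetneq F\subseteq G$ with $F\in\mathcal F$, pick $e\in F\setminus H$. Then $G=H\vee e$ by the uniqueness in (a) and $H\vee e\subseteq F$ by (b), so $F=G$. Thus the minimal members properly containing $H$ are exactly the members of $\mathcal F_{i+1}$ containing $H$, and by (a) each $e\in E\setminus H$ lies in exactly one of them.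

So $\mathcal F$ is the lattice of flats of a matroid, its least element $\emptyset$ has level $0$, and each cover raises both the level and the rank by one. Hence rank equals level.
\end{proof}

\begin{proposition}\label{prop:matroid}
The family $\mathcal F$ defined above is the family of flats of a simple matroid $M_q$ of rank $4$ on $q^4+q^2$ elements, and $\mathcal F_i$ consists of its flats of rank $i$.
\end{proposition}

\begin{proof}
We verify the hypotheses of Lemma~\ref{lem:criterion}.

\emph{Condition (a).} For $i=0$ and $i=3$ there is nothing to choose. For $i=1$, two points of $X$ lie on one affine line and on no other line, since the other lines have at most one point in $X$; a pair that meets $Y$ is itself a line and lies in no other. Let $i=2$. We use that the affine planes through an affine line $\ell$ partition $X\setminus\ell$, and that planes of types (iv) and (v), having at most one point in $X$, contain no affine line.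

\emph{$H=\ell$ is an affine line with direction space spanned by $(u,w)$, $u\ne0$.} A plane $\ell'\cup\{y\}$ of type (iii) containing $\ell$ would have $\ell'=\ell$, which the directions forbid. So the planes through $\ell$ are those of types (i) and (ii) that come from the affine planes through $\ell$, and each $e\in X\setminus\ell$ lies in exactly one. If $e=y\in Y$, the plane must be $P_{T,b}\cup\{y\}$ with $T\in y$ and $\ell\subset P_{T,b}$. This holds exactly when $Tu=w$ and $b=x_2-Tx_1$ for a fixed point $(x_1,x_2)$ of $\ell$. By Lemma~\ref{lem:spread} there is one such $T$, and then one $b$.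

\emph{$H=\ell$ is an affine line with direction space in $W$.} The affine planes through $\ell$ are all of type (ii), and the only other planes through $\ell$ are the sets $\ell\cup\{y\}$. The former partition $X\setminus\ell$ and the latter partition $Y$.

\emph{$H=\{y,x\}$ with $x=(x_1,x_2)$.} The planes through $H$ are the planes $P_{T,b}\cup\{y\}$ with $T\in y$ and $b=x_2-Tx_1$, the planes $\ell\cup\{y\}$ of type (iii) with $x\in\ell$, and the triangles $\{y,y',x\}$. Let $e=x+(u,w)\in X$ with $(u,w)\neq0$; no triangle contains both $x$ and $e$. The plane $P_{T,b}$ through $x$ contains $e$ exactly when $Tu=w$. If $u\ne0$, this holds for one $T\in y$ by Lemma~\ref{lem:spread}, and no plane of type (iii) contains $x$ and $e$ because $e-x\notin W$. If $u=0$, then $Tu=0\ne w$ excludes type (i), and type (iii) gives exactly one plane, with $\ell$ the affine line through $x$ and $e$. If $e=y'\in Y$, only $\{y,y',x\}$ qualifies, since planes of types (i) and (iii) have one point in $Y$.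

\emph{$H=\{y,y'\}$.} The planes with two points in $Y$ are the triangles, and $H\cup\{e\}$ is the only triangle containing $H$ and $e$.

\emph{Three facts.} ($\alpha$) Every line has at least two points, and by (a) distinct lines share at most one point; so no line is properly contained in another. ($\beta$) A plane contains the line through any two of its points. For a pair meeting $Y$ the line is the pair itself, and two points of $X$ in a plane lie in its affine plane (types (i), (ii)) or on $\ell$ (type (iii)). ($\gamma$) Every plane contains a line and a point off it: an affine line and a further point of the affine plane in types (i), (ii); $\ell$ and $y$ in type (iii); $\{y,y'\}$ and the third point in types (iv), (v). By ($\alpha$) and ($\gamma$), no plane is contained in a line.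

\emph{Disjointness.} Lines and planes have at least two points, no plane is a line, and neither lines nor planes equal $E$, since they have at most three points in $Y$ and $|Y|\ge4$.

\emph{Condition (b).} It is immediate if $F=E$ or $H=\emptyset$, and this covers the case that $F$ is a singleton. If $F$ is a line, then $H$ is a singleton by the three facts, and $H\vee e=F$ by uniqueness. Let $F$ be a plane. If $H$ is a singleton, then $H\vee e\subseteq F$ by ($\beta$). If $H$ is a line, then $H\vee e=F$ by uniqueness. If $H$ were a plane, it would contain a line $\ell$ and a point $z\notin\ell$ by ($\gamma$), and then $H=\ell\vee z=F$, contrary to $H\subsetneq F$.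

Lemma~\ref{lem:criterion} now gives the matroid. Singletons have rank $1$, and a pair lies in no flat of rank at most $1$, so it has rank $2$; thus $M_q$ is simple.
\end{proof}

\section{Counting flats: proof of Theorem~\ref{thm:A}}\label{sec:counting}

We apply Corollary~\ref{cor:low} with $r=4$. The space $\mathbb F^4$ has $q^3+q^2+q+1$ subspaces of dimension $1$, of which $q+1$ lie in $W$, and it has
\[
\frac{(q^4-1)(q^4-q)}{(q^2-1)(q^2-q)}=(q^2+1)(q^2+q+1)=q^4+q^3+2q^2+q+1
\]
subspaces of dimension $2$, of which $q^4$ are graphs $P_{T,0}$. Each $1$-dimensional subspace has $q^3$ cosets and lies in $q^2+q+1$ subspaces of dimension $2$; each of the latter has $q^2$ cosets.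

\subsection*{Planes and $c_1$}
Types (i) and (ii) together give $q^2(q^4+q^3+2q^2+q+1)$ planes. Type (iii) gives $q^3(q+1)\cdot q^2=q^6+q^5$, type (iv) gives $\binom{q^2}2q^4=\frac12(q^8-q^6)$, and type (v) gives $\binom{q^2}3=\frac16(q^6-3q^4+2q^2)$. The sum is
\[
h=\tfrac12q^8+\bigl(1+1-\tfrac12+\tfrac16\bigr)q^6+2q^5+\bigl(2-\tfrac12\bigr)q^4+q^3+\bigl(1+\tfrac13\bigr)q^2,
\]
which is the stated value of $-c_1$.

\subsection*{Lines and $c_2$}
The planes through each kind of line were listed in the proof of Proposition~\ref{prop:matroid}. For $\{y,x\}$ there are $q^2$ of type (i), one for each $T\in y$, then $q+1$ of type (iii) and $q^2-1$ of type (iv).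
\begin{center}
\begin{tabular}{lll}
\hline
line & number & planes through each\\
\hline
affine, direction not in $W$ & $q^3(q^3+q^2)=q^5(q+1)$ & $q^2+q+1$\\
affine, direction in $W$ & $q^3(q+1)$ & $(q^2+q+1)+q^2$\\
$\{y,x\}$ & $q^6$ & $2q^2+q$\\
$\{y,y'\}$ & $\binom{q^2}2$ & $q^4+(q^2-2)$\\
\hline
\end{tabular}
\end{center}
The middle column adds up to $N=2q^6+q^5+\frac32q^4+q^3-\frac12q^2$. A line lying in $m$ planes contributes $m-1$ to $I-N$, so the four rows give
\begin{align*}
I-N&=q^6(q+1)^2+q^4(q+1)(2q+1)+q^6(2q^2+q-1)+\tfrac12(q^4-q^2)(q^4+q^2-3)\\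
&=(q^8+2q^7+q^6)+(2q^6+3q^5+q^4)+(2q^8+q^7-q^6)+\bigl(\tfrac12q^8-2q^4+\tfrac32q^2\bigr)\\
&=\tfrac72q^8+3q^7+2q^6+3q^5-q^4+\tfrac32q^2 .
\end{align*}
Adding $h$ gives the stated value of $c_2$, and adding $N$ gives
\[
I=\tfrac72q^8+3q^7+4q^6+4q^5+\tfrac12q^4+q^3+q^2 .
\]
As a check, $I$ can be counted plane by plane. An affine plane has $q^2+q$ affine lines, each of the $q^6$ planes of type (i) has $q^2$ further lines $\{y,x\}$, a plane of type (iii) has $q+1$ lines and a triangle has three. The sum
$(q^2+q)\,q^2(q^2+1)(q^2+q+1)+q^2\cdot q^6+(q+1)\,q^5(q+1)+3\binom{q^2}2q^4+3\binom{q^2}3$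
expands to the same polynomial.

\subsection*{Points and $c_3$}
For a point $p$, a plane through $p$ that contains $d$ lines through $p$ contributes $d-1$ to $I_p-h_p$.

Let $p=x\in X$. It lies on $q^3+q^2+q+1$ affine lines and $q^2$ lines $\{y,x\}$, so $N_x-1=q^3+2q^2+q$. There are $q^4+q^3+2q^2+q+1$ planes of types (i) and (ii) through $x$, each with $q+1$ affine lines through $x$, and the $q^4$ of type (i) contain one further line $\{y,x\}$. There are $q^2(q+1)$ planes of type (iii) through $x$, with the two lines $\ell$ and $\{y,x\}$, and $\binom{q^2}2$ of type (iv), with the two lines $\{y,x\}$ and $\{y',x\}$. Hence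
\begin{align*}
I_x-h_x&=q(q^4+q^3+2q^2+q+1)+q^4+q^2(q+1)+\tfrac12(q^4-q^2)\\
&=q^5+\tfrac52q^4+3q^3+\tfrac32q^2+q,\\
I_x-h_x-N_x+1&=q^5+\tfrac52q^4+2q^3-\tfrac12q^2 .
\end{align*}

Let $p=y\in Y$. All lines through $y$ are pairs, so $N_y=q^4+q^2-1$, and a plane through $y$ has one line through $y$ for each of its other points. The planes through $y$ are $q^2\cdot q^2$ of type (i) with $d=q^2$, then $q^3(q+1)$ of type (iii) with $d=q$, then $(q^2-1)q^4$ of type (iv) and $\binom{q^2-1}2$ of type (v), with $d=2$. Hence
\begin{align*}
I_y-h_y&=q^4(q^2-1)+q^3(q^2-1)+q^4(q^2-1)+\tfrac12(q^2-1)(q^2-2)\\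
&=2q^6+q^5-\tfrac32q^4-q^3-\tfrac32q^2+1,\\
I_y-h_y-N_y+1&=2q^6+q^5-\tfrac52q^4-q^3-\tfrac52q^2+3 .
\end{align*}
Summing over the $q^4$ points $x$ and the $q^2$ points $y$,
\begin{align*}
\sum_p(I_p-h_p-N_p+1)&=\bigl(q^9+\tfrac52q^8+2q^7-\tfrac12q^6\bigr)+\bigl(2q^8+q^7-\tfrac52q^6-q^5-\tfrac52q^4+3q^2\bigr)\\
&=q^9+\tfrac92q^8+3q^7-3q^6-q^5-\tfrac52q^4+3q^2 ,
\end{align*}
and adding $I$ gives the stated value of $-c_3$.

\subsection*{The inequality}
For every $q$ we have $-c_1\ge\frac12q^8$, and $-c_3\ge q^9+8q^8$ because $3q^5\ge2q^4$. Let $q\ge27$. Then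
\[
\frac5q+\frac1{2q^2}+\frac1{q^3}+\frac{17}{6q^4}\le\frac5{27}+\frac{\frac12+1+\frac{17}6}{729}<\frac13,
\]
so the last four terms of $c_2$ add up to less than $\frac13q^6$, and $c_2\le4q^8+3q^7+4q^6$. Therefore
\begin{equation}\label{eq:bounds}
\frac{c_1c_3}{q^{16}}\ge\frac{q+8}2\ge17.5,\qquad
\frac{c_2^2}{q^{16}}\le\Bigl(4+\frac3{27}+\frac4{729}\Bigr)^2<4.12^2<16.98 ,
\end{equation}
and $c_2^2<c_1c_3$. Together with Proposition~\ref{prop:matroid}, this proves Theorem~\ref{thm:A}. \qed

\section{Every rank from four on}\label{sec:higher}

By \eqref{eq:bounds} the ratio $c_1c_3/c_2^2$ for $M_q$ grows at least linearly in $q$. This leaves room to raise the rank by an operation that changes the ratio by a factor independent of $q$.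

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The direct sum $M\oplus M'$ has ground set $E\sqcup E'$ and rank function $S\mapsto\mathrm{rk}(S\cap E)+\mathrm{rk}'(S\cap E')$. A chain $A\subseteq B$ in $E\sqcup E'$ is the same as a chain in $E$ together with a chain in $E'$, and sizes and ranks add, so $\chi^2_{M\oplus M'}(t,t)=\chi^2_M(t,t)\,\chi^2_{M'}(t,t)$.

Let $r=4+k$ with $k\ge0$, and let $M'=M_q\oplus U_{1,1}\oplus\cdots\oplus U_{1,1}$ with $k$ copies of $U_{1,1}$, a matroid of rank $r$. Let $c_i$ and $c_i'$ be the coefficients for $M_q$ and $M'$, and put $a_i=(-1)^ic_i$, $a_i'=(-1)^ic_i'$. Replacing $t$ by $-t$ in the product formula gives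
\[
\sum_ia_i't^i=(1+t+t^2)^k\sum_ia_it^i,\qquad (1+t+t^2)^k=1+kt+\tbinom{k+1}2t^2+\cdots,
\]
where the coefficient of $t^2$ is $\binom k2+k$ and all coefficients are nonnegative. We have $a_0,\dots,a_3>0$ by Theorem~\ref{thm:A}, and $1=a_0\le a_1\le a_2$ because $a_2=a_1+(I-N)$. Consequently
\[
a_1'\ge a_1,\qquad a_3'\ge a_3,\qquad
0<a_2'=a_2+ka_1+\tbinom{k+1}2\le\Bigl(1+k+\tbinom{k+1}2\Bigr)a_2=\tbinom{k+2}2a_2 .
\]
With \eqref{eq:bounds}, for $q\ge27$,
\[
\frac{c_1'c_3'}{(c_2')^2}=\frac{a_1'a_3'}{(a_2')^2}\ge\frac{(q+8)/2}{16.98\,\binom{k+2}2^2}.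
\]
For fixed $k$ the right side tends to infinity with $q$, and in particular it exceeds $1$ for all large prime powers $q$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LWW}
Gary Lazzaro, Max Wakefield, Jason Weiss,
\emph{Chain characteristic polynomials of matroids},
arXiv:2508.04789 (2025).

\bibitem{Oxley}
Oxley, \emph{Matroid Theory}.

\end{thebibliography}
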